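# Compact spaces whose discrete sets have small closures but which have more than $\mathfrak c$ points

Throughout, all spaces are Hausdorff and $\mathfrak c=2^{\aleph_0}$. A set $D\subset X$ is *discrete* if every point of $D$ is isolated in the subspace $D$. Such a $D$ need not be closed in $X$, and everything below is about how large $\overline D$ can be.

## Paths through $2^{<\omega}$ and $\omega^{<\omega}$

Sequences are functions from ordinals to $\omega$, ordered by inclusion (that is, by extension). We write $s^\frown n$ for the sequence $s$ followed by the entry $n$.

**Definition (tree of sequences, path space).** A *tree of sequences* is a nonempty set $T$ of sequences of countable length that is closed under restrictions. A *path* in $T$ is a nonempty chain $x\subset T$ closed under restrictions, so $\emptyset\in x$. The *path space* $X(T)$ is the set of all paths, topologized as a subspace of $2^T$.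

A basic neighborhood of a path $x$ is therefore
$$N(A,E)=\{y\in X(T): A\subset y,\ y\cap E=\emptyset\},\qquad A\subset x\text{ and }E\subset T\setminus x\text{ finite}.\tag{1}$$
For $s\in T$ let $x_s=\{t:t\subset s\}$, the path that stops at $s$. For a sequence $B$ all of whose proper restrictions are in $T$, let $x_B=\{B\restriction \alpha:\alpha<\mathrm{dom}\,B\}$ when we regard $B$ as a branch.

Take first $T=2^{<\omega}$. The points are the $x_s$, $s\in 2^{<\omega}$, and the $x_B$, $B\in2^\omega$; there are $\mathfrak c$ of them. Each $x_s$ is isolated: a path in $N(\{s\},\{s^\frown0,s^\frown1\})$ contains $s$ and cannot go on, so it is $x_s$. Hence $D=\{x_s:s\in2^{<\omega}\}$ is a countable discrete set. It is dense: if $N(A,E)$ is a neighborhood of $x_B$ and $n$ is large enough that all elements of $A$ have length $\le n$, then $x_{B\restriction n}\in N(A,E)$. So a countable discrete set has the whole space, of size $\mathfrak c$, as its closure.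

Now take $T=\omega^{<\omega}$. No point $x_s$ is isolated any more: if $N(A,E)\ni x_s$, then $x_{s^\frown n}\in N(A,E)$ for all $n$ with $s^\frown n\notin E$. The set of all $x_s$ is no longer discrete, but smaller discrete sets survive. Let
$$D'=\{x_{t^\frown2}:t\in2^{<\omega}\}.$$
If $x_{s^\frown2}\in N(\{t^\frown2\},\emptyset)$, then $t^\frown2\subset s^\frown2$, and since $s$ is binary this forces $s=t$. So $D'$ is discrete. Which points are in $\overline{D'}$? If $y\in\overline{D'}$ and $s\in y$, the neighborhood $N(\{s\},\emptyset)$ meets $D'$, so $s\subset t^\frown2$ for some binary $t$. Hence either $y=x_{t^\frown 2}\in D'$, or all elements of $y$ are binary. In the second case $y=x_t$ is impossible: an element $x_{s^\frown2}$ of $D'$ with $t\subset s^\frown 2$ has $t\subset s$, so it contains $t^\frown 2$ (if $s=t$) or one of $t^\frown0,t^\frown1$, and thus $N(\{t\},\{t^\frown0,t^\frown1,t^\frown2\})$ misses $D'$. So $y=x_B$ with $B\in2^\omega$. Conversely each such $x_B$ is in $\overline{D'}$: given $N(A,E)\ni x_B$, choose $n$ at least as large as all lengths of elements of $A$ and with $(B\restriction n)^\frown2\notin E$; then $x_{(B\restriction n)^\frown2}\in N(A,E)$.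 Therefore $\overline{D'}=D'\cup\{x_B:B\in2^\omega\}$: the closure has size $\mathfrak c$, but it catches only the branches that stay in the subtree $2^{<\omega}$.

In both spaces discrete sets are countable, closures of discrete sets have size at most $\mathfrak c$, and the space itself has size $\mathfrak c$. Is that a law? Suppose that every discrete set in $X$ has size $<\mathfrak c$, and that every discrete set has closure of size $\le\mathfrak c$. Must $|X|\le\mathfrak c$? Alas' theorem says that under Martin's Axiom the answer is yes for compact $X$. Spadaro, in "A note on discrete sets" (arXiv:0905.3588, 2009), asks whether in some model of set theory there is a (compact) regular space $X$ such that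

* every discrete set in $X$ has size $<\mathfrak c$,
* the closure of every discrete set has size $\le\mathfrak c$,
* $|X|>\mathfrak c$.

We call a Hausdorff space with these three properties an *example*. The answer is yes, and the space can be taken compact: it will be a path space of an infinitely splitting tree of height $\omega_1$. Since compact Hausdorff spaces are regular, this settles both versions.

## A compact example in a forcing extension, and the ZFC bound $2^{<\mathfrak c}$

Recall that $w(X)$, the weight, is the least infinite size of a base of $X$, and that $2^{<\mathfrak c}=\sup\{2^\nu:\nu<\mathfrak c\}$.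

**Theorem 1.** Let $V\models ZFC+CH$, let $\theta\ge\omega_2$ be a cardinal with $\theta^\omega=\theta$, and let $\lambda>\theta$ be any cardinal. (For example: GCH, $\theta=\omega_2$, $\lambda=\omega_3$.) There is a cardinal-preserving forcing extension $W$ of $V$ in which $\mathfrak c=\theta$ and there is a compact Hausdorff zero-dimensional space $X$ with $w(X)\le\omega_1$ such that:

* every discrete subset of $X$ has size $\le\omega_1<\mathfrak c$;
* $|\overline D|\le\mathfrak c$ for every discrete $D\subset X$;
* $|X|=\lambda>\mathfrak c$.

Moreover $X$ has a (regular) subspace $Y$ with $|Y|=\lambda$ in which closures of discrete sets have size $\le\omega_1<\mathfrak c$.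

Since GCH is consistent relative to ZFC, the existence of a compact example is consistent relative to ZFC alone. Examples do not exist in every model.

**Theorem 2 (ZFC).** Suppose $\mathfrak c$ is regular, $X$ is Hausdorff, all discrete subsets of $X$ have size $<\mathfrak c$, and their closures have size $\le2^{<\mathfrak c}$. Then $|X|\le2^{<\mathfrak c}$. Consequently, if $2^{<\mathfrak c}=\mathfrak c$ (e.g. under CH or MA) there is no Hausdorff example; every example, in any model, satisfies $2^{<\mathfrak c}>\mathfrak c$. The bound $2^{<\mathfrak c}$ is attained: if $V\models GCH$, $\theta=\omega_2$ and $\mathrm{cf}(\lambda)>\omega_1$, then in Theorem 1 $|X|=\lambda=2^{\omega_1}=2^{<\mathfrak c}$.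

**Proposition 3 (ZFC).** If $X$ is compact Hausdorff and $|X|>\mathfrak c$, then some discrete set has closure of size $\ge\mathfrak c$. So in the compact case "$\le\mathfrak c$" cannot be improved to "$<\mathfrak c$" (in contrast with $Y$).

We do not claim that $2^{<\mathfrak c}>\mathfrak c$ alone implies the existence of an example.

## Path spaces of trees of height $\omega_1$

Write $\omega^{<\omega_1}=\bigcup_{\alpha<\omega_1}\omega^\alpha$, and $\omega^{\le\alpha}$ for the set of sequences of length $\le\alpha$.

**Definition (cofinal branch, dense, misses).** Let $T\subset\omega^{<\omega_1}$ be a tree of sequences. A *cofinal branch* of $T$ is a $B\in\omega^{\omega_1}$ with $B\restriction\alpha\in T$ for all $\alpha<\omega_1$. A set $F\subset T$ is *dense in $T$* if every $t\in T$ has an extension (possibly $t$ itself) in $F$. A cofinal branch $B$ *misses* $F$ if $B\restriction\alpha\notin F$ for all $\alpha<\omega_1$.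

For a picture, replace the height $\omega_1$ by $\omega$ and take $T=\omega^{<\omega}$. Let $F$ be the set of finite sequences that have at least one entry $\ge2$. It is dense, and the branches $B\in\omega^\omega$ that miss it are exactly the elements of $2^\omega$. These are the branches that $\overline{D'}$ caught in the first section. The next lemma shows that this is how it always goes, once the tree splits infinitely: the closure of a discrete set catches only branches that miss some dense set. The lemma isolates what we need from a tree:

* (T1) $T\subset\omega^{<\omega_1}$ is a tree of sequences, $|T|=\omega_1$, and $t^\frown n\in T$ for all $t\in T$, $n\in\omega$;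
* (T2) $T$ has exactly $\lambda$ cofinal branches;
* (T3) if $F\subset T$ is dense in $T$, then at most $\omega_1$ cofinal branches of $T$ miss $F$.

**Lemma 4.** Assume $\omega_1<\mathfrak c<\lambda$ and that $T$ satisfies (T1)–(T3). Then $X=X(T)$ is compact, Hausdorff, zero-dimensional, $w(X)\le\omega_1$, every discrete subset of $X$ has size $\le\omega_1$, $|\overline D|\le\mathfrak c$ for every discrete $D\subset X$, and $|X|=\lambda$. The subspace $Y$ of all $x_B$, $B$ a cofinal branch, has size $\lambda$, and closures in $Y$ of discrete subsets of $Y$ have size $\le\omega_1$.

*Proof.* For $t\in T$ put $[t]=\{x\in X:t\in x\}$. This is clopen, and nonempty because $x_t\in[t]$.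

**Step 1: compactness and weight.** The purpose is to see $X$ as a closed subset of $2^T$. A set $x\subset T$ is in $X$ iff $\emptyset\in x$; for any incomparable $s,t\in T$, not both are in $x$; and for any $s\subset t$ in $T$, $t\in x$ implies $s\in x$. Each single requirement involves at most two coordinates, so it defines a clopen subset of $2^T$, and $X$ is the intersection of these sets. Hence $X$ is closed in $2^T$, so compact, Hausdorff and zero-dimensional, and $w(X)\le|T|=\omega_1$.

**Step 2: sizes.** Here we count points and bound discrete sets. A path has at most one element of each length. If a path $x$ is uncountable, it has elements of arbitrarily large countable length, hence, being closed under restrictions, exactly one of each length; so $x=x_B$ for a cofinal branch $B$. There are $\lambda$ such points. All other paths are countable subsets of $T$, and there are at most $\omega_1^\omega\le\mathfrak c^\omega=\mathfrak c<\lambda$ of these. So $|X|=\lambda$ and $|Y|=\lambda$. If $D\subset X$ is discrete, assign to each $d\in D$ a set $O_d$ from a base of size $\le\omega_1$ with $O_d\cap D=\{d\}$; this assignment is one-to-one, so $|D|\le\omega_1$.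

**Step 3: every nonempty open set contains some $[u]$.** This is where infinite splitting is used. We claim more precisely:
$$\text{if }t\in T\text{ and }O\subset[t]\text{ is nonempty open, then }[u]\subset O\text{ for some }u\supset t\text{ in }T.\tag{2}$$
Pick $x\in O$ and finite $A\subset x$, $E\subset T\setminus x$ with $N(A,E)\subset O$. Since $x\in[t]$, we may add $t$ to $A$. Let $t'$ be the largest element of the finite chain $A$, so $t'\supset t$. As $x$ is closed under restrictions and $t'\in x$, no $e\in E$ satisfies $e\subset t'$. Each $e\in E$ extends at most one of the sequences $t'^\frown n$, and $E$ is finite, so we can choose $n$ such that no $e\in E$ extends $u:=t'^\frown n$ (where $u$ counts as an extension of itself). By (T1), $u\in T$. Let $y\in[u]$. Then $A\subset y$, since $y$ is closed under restrictions. If $e\in y\cap E$, then $e$ is comparable with $u$, because $y$ is a chain; so $e\subset t'$ or $e\supset u$, and both are excluded. Hence $y\in N(A,E)\subset O$.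

**Step 4: discrete sets are nowhere dense.** First, $X$ has no isolated points: apply (2) with $t=\emptyset$ (note $[\emptyset]=X$) to find $[u]$ inside a given nonempty open set; $[u]$ contains the two points $x_u$ and $x_{u^\frown0}$. Now let $D$ be discrete and suppose $\emptyset\ne O\subset\overline D$ with $O$ open. Then $O$ meets $D$; pick $d\in D\cap O$ and an open $O'\subset O$ with $O'\cap D=\{d\}$. The set $O'\setminus\{d\}$ is open, nonempty since $d$ is not isolated in $X$, disjoint from $D$, and contained in $\overline D$. This is a contradiction.

**Step 5: closures of discrete sets.** Now we translate into (T3). Let $D\subset X$ be discrete and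
$$F=\{t\in T:[t]\cap\overline D=\emptyset\}.$$
Let $t\in T$. By Step 4 the open set $[t]\setminus\overline D$ is nonempty, so by (2) it contains $[u]$ for some $u\supset t$; then $u\in F$. So $F$ is dense in $T$. If $x_B\in\overline D$ for a cofinal branch $B$, then for every $\alpha$ we have $x_B\in[B\restriction\alpha]\cap\overline D$, so $B\restriction\alpha\notin F$: the branch $B$ misses $F$. By (T3), $\overline D$ contains at most $\omega_1$ points $x_B$. The other points of $X$ number at most $\mathfrak c$ by Step 2. So $|\overline D|\le\mathfrak c$.

**Step 6: the subspace $Y$.** A discrete subset $D$ of $Y$ is a discrete subset of $X$, and its closure in $Y$ is $\overline D\cap Y$, which by Step 5 has size $\le\omega_1$. $\square$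

## Binary trees and side shoots: many branches are not enough

We need a tree of size $\omega_1$ with more than $\mathfrak c$ cofinal branches. Suppose we had some tree $S\subset2^{<\omega_1}$ with $|S|=\omega_1$ and more than $\mathfrak c$ cofinal branches. The first thing to try is $X(S)$ itself. It fails as in the first example: $N(\{s\},\{s^\frown0,s^\frown1\}\cap S)=\{x_s\}$ for every $s\in S$, so $D=\{x_s:s\in S\}$ is discrete, and $x_B\in\overline D$ for every cofinal branch $B$, because $x_{B\restriction\alpha}\in N(A,E)$ whenever $N(A,E)\ni x_B$ and $\alpha$ is at least as large as the lengths of the elements of $A$. So $|\overline D|>\mathfrak c$.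

The next thing to try is to make the tree split infinitely, so that isolated points disappear. Let
$$T=\{s^\frown v: s\in S,\ v\in\omega^{<\omega}\}.$$
Then (T1) holds. The cofinal branches of $T$ are those of $S$: if $\alpha$ is a limit and $B\restriction\alpha=s^\frown v$ with $v$ finite, then $v=\emptyset$, so $B\restriction\alpha\in S$ for all limit $\alpha$. By Steps 1, 3 and 4 above, which use only (T1), $X(T)$ is compact and its discrete sets are nowhere dense. But the second example from the start comes back. Let $D=\{x_{t^\frown2}:t\in S\}$. If $x_{s^\frown2}\in[t^\frown2]$ with $s,t\in S$, then $t^\frown2\subset s^\frown2$; as $s$ is binary, $s=t$. So $D$ is discrete. If $B$ is a cofinal branch and $N(A,E)\ni x_B$, choose $\alpha$ at least as large as the lengths of the elements of $A$ and with $(B\restriction\alpha)^\frown2\notin E$; then $x_{(B\restriction\alpha)^\frown2}\in N(A,E)$. So $\overline D$ contains all $x_B$, and $|\overline D|>\mathfrak c$.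

The point of failure is visible: $F=T\setminus S$ is dense in $T$ and every cofinal branch misses it. Exactly (T3) breaks down. We need a tree whose branches are spread so evenly that no dense set can be avoided by more than $\omega_1$ of them. We will build such a tree by forcing. A condition will know a countable part of the tree and will have routed countably many of the $\lambda$ branches up to some countable level. The decisive feature is that a branch about which a condition says nothing can later be routed through any node we like. Given a dense set $F$ in the extension, only $\omega_1$ branches are involved in describing $F$; any other branch can be routed through a node of $F$, without changing the reasons for which that node is in $F$.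

This takes place over a model of CH and adds no reals, so at that stage Theorem 2 forbids an example. A second forcing, adding $\theta$ Cohen reals, makes $\omega_1<\mathfrak c$, and we must check that it preserves (T2) and (T3).

## Facts from forcing used below

A forcing is *$\sigma$-closed* if every decreasing $\omega$-sequence of conditions has a lower bound. Then it adds no new $\omega$-sequences of ordinals, hence preserves $\omega_1$ and adds no reals. A forcing with the $\omega_2$-c.c. preserves all cardinals $\ge\omega_2$, and a c.c.c. forcing preserves all cardinals. We use the $\Delta$-system lemma twice: every uncountable family of finite sets contains an uncountable $\Delta$-system (a family in which any two members have the same intersection, the root); and, under CH, every family of $\omega_2$ countable sets contains a $\Delta$-system of size $\omega_2$. The same holds for indexed families, where repetitions are allowed. The maximal principle says that if every condition forces $\exists x\,\varphi(x)$, then there is a name $\dot x$ such that every condition forces $\varphi(\dot x)$. Finally, $\mathrm{Fn}(I,2)$ is the set of finite partial functions from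 $I$ to $2$, ordered by reverse inclusion; it is c.c.c. If $H$ is $\mathrm{Fn}(\theta,2)$-generic and $J\subset\theta$ is in the ground model, then $H_J=H\cap\mathrm{Fn}(J,2)$ is $\mathrm{Fn}(J,2)$-generic.

## The forcing $Q$: countable trees with routed branches

Work in $V\models ZFC+CH$ with $\theta,\lambda$ as in Theorem 1. By CH, $|\omega^{<\omega_1}|=\omega_1$.

**Definition (the forcing $Q$).** A condition is a pair $p=(S_p,f_p)$ with a height $\alpha_p<\omega_1$ such that:

* $S_p\subset\omega^{\le\alpha_p}$ is countable, contains $\emptyset$ and is closed under restrictions;
* if $s\in S_p$ and $\mathrm{dom}\,s<\alpha_p$, then $s^\frown n\in S_p$ for all $n\in\omega$;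
* every $s\in S_p$ is extended by some element of $S_p\cap\omega^{\alpha_p}$;
* $f_p$ is a function from a countable subset of $\lambda$ into the top level $S_p\cap\omega^{\alpha_p}$.

Put $q\le p$ iff $\alpha_q\ge\alpha_p$, $S_q\cap\omega^{\le\alpha_p}=S_p$, $\mathrm{dom}f_q\supset\mathrm{dom}f_p$, and $f_q(\xi)\restriction\alpha_p=f_p(\xi)$ for $\xi\in\mathrm{dom}f_p$.

For example, $(\{\emptyset\},\{(\xi,\emptyset):\xi\in a\})$ with $a\subset\lambda$ countable is a condition of height $0$. Below it lies the condition of height $1$ with tree $\{\emptyset\}\cup\{\langle n\rangle:n\in\omega\}$ and any values $f(\xi)=\langle n_\xi\rangle$ for $\xi\in a$. Note that $\alpha_p$ is determined by $S_p$: it is the greatest length of an element of $S_p$.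

The order is end-extension of the tree, so below $p$ nothing more can be added at levels $\le\alpha_p$. All interesting decisions therefore happen at limit levels.

**Lemma 5 (limits).** Let $p_0\ge p_1\ge\cdots$ have strictly increasing heights $\alpha_n$ with supremum $\alpha$. For $\xi\in\bigcup_m\mathrm{dom}f_{p_m}$ let $b_\xi=\bigcup\{f_{p_m}(\xi):\xi\in\mathrm{dom}f_{p_m}\}\in\omega^\alpha$. Let $\beta\in\omega^\alpha$ satisfy $\beta\ne b_\xi$ for all these $\xi$. Then there is $p_\omega\in Q$ of height $\alpha$ below all $p_n$ with $\beta\notin S_{p_\omega}$.

*Proof.* Let $S=\bigcup_nS_{p_n}$. By the definition of the order, $S\cap\omega^{\le\alpha_n}=S_{p_n}$ for every $n$. Level $\alpha$ must contain the $b_\xi$, and above every $s\in S$ it must contain something; we choose that something different from $\beta$.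

Given $s\in S$, choose $k$ with $s^\frown k\not\subset\beta$ (any $k$ if $s\not\subset\beta$; otherwise $k\ne\beta(\mathrm{dom}\,s)$). Since $\mathrm{dom}\,s<\alpha_n$ for some $n$, and then $s\in S_{p_n}$, we get $s^\frown k\in S_{p_n}$. Extend $s^\frown k$ to the top level of $S_{p_n}$, then that element to the top level of $S_{p_{n+1}}$, and so on. The union is some $e_s\in\omega^\alpha$ with $e_s\supset s$, $e_s\ne\beta$, all of whose proper restrictions are in $S$. Put
$$S_{p_\omega}=S\cup\{b_\xi\}_\xi\cup\{e_s\}_{s\in S},\qquad f_{p_\omega}(\xi)=b_\xi.$$
This set is countable, contains $\emptyset$, and is closed under restrictions, because the proper restrictions of the $b_\xi$ also lie in $S$. An $s\in S_{p_\omega}$ of length $<\alpha$ is in $S_{p_n}$ for some $n$ with $\mathrm{dom}\,s<\alpha_n$, so all $s^\frown i$ are in $S_{p_n}$; and $s$ is extended by $e_s$. So $p_\omega$ is a condition. It is below $p_n$ because $S_{p_\omega}\cap\omega^{\le\alpha_n}=S_{p_n}$ and $b_\xi\restriction\alpha_n=f_{p_n}(\xi)$ for $\xi\in\mathrm{dom}f_{p_n}$. Its elements of length $\alpha$ are the $b_\xi$ and the $e_s$, all different from $\beta$. $\square$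

**Lemma 6.** $Q$ is $\sigma$-closed and has the $\omega_2$-c.c. Every condition has extensions of arbitrarily large height below $\omega_1$. Any $\xi\in\lambda\setminus\mathrm{dom}f_p$ can be added to $\mathrm{dom}f_p$ with any value in $S_p\cap\omega^{\alpha_p}$. If $\xi\ne\eta$ are in $\mathrm{dom}f_p$, some $q\le p$ has $f_q(\xi)\ne f_q(\eta)$.

*Proof.*

**Step 1: $\sigma$-closed.** Let $p_0\ge p_1\ge\cdots$. If the heights are not eventually constant, pass to a subsequence with strictly increasing heights and use Lemma 5 with any $\beta\in\omega^\alpha$ outside the countable set of the $b_\xi$; this exists because $\omega^\alpha$ is uncountable. If the heights are eventually constant, say equal to $\alpha$ for $n\ge n_0$, then $S_{p_n}=S$ is constant for $n\ge n_0$, the functions $f_{p_n}$ with $n\ge n_0$ extend each other, and $(S,\bigcup_{n\ge n_0}f_{p_n})$ is a lower bound.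

**Step 2: $\omega_2$-c.c.** Given $\omega_2$ conditions, note that by CH there are only $\omega_1^\omega=\omega_1$ countable subsets of $\omega^{<\omega_1}$. So we can thin out to $\omega_2$ conditions with the same $S_p=S$, hence the same height. Thin out again so that the sets $\mathrm{dom}f_p$ form a $\Delta$-system with root $r$. There are at most $\omega^\omega=\omega_1$ functions from $r$ to $S$, so we can thin out once more so that all $f_p$ agree on $r$. For two of the remaining conditions $p,q$, the pair $(S,f_p\cup f_q)$ is a condition below both.

**Step 3: extensions.** For $p\in Q$ and $g:\mathrm{dom}f_p\to\omega$, the pair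
$$\bigl(S_p\cup\{s^\frown n:s\in S_p\cap\omega^{\alpha_p},\,n\in\omega\},\ \xi\mapsto f_p(\xi)^\frown g(\xi)\bigr)$$
is a condition of height $\alpha_p+1$ below $p$; call it a one-step extension. We prove by induction on $\beta<\omega_1$ that every condition has an extension of height $\ge\beta$. The case $\beta=0$ is trivial and successors follow by a one-step extension. If $\beta$ is a limit, let $\beta_n\nearrow\beta$; by the induction hypothesis and one-step extensions, choose $p\ge p_0\ge p_1\ge\cdots$ with strictly increasing heights $\alpha_{p_n}\ge\beta_n$, and apply Lemma 5 with a suitable $\beta'\in\omega^\alpha$ to get a lower bound of height $\sup_n\alpha_{p_n}\ge\beta$. Adding $\xi$ to the domain is immediate from the definition of the order. If $f_p(\xi)=f_p(\eta)$, a one-step extension with $g(\xi)\ne g(\eta)$ makes the values different; if $f_p(\xi)\neq f_p(\eta)$ there is nothing to do. $\square$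

Let $G$ be $Q$-generic over $V$ and put
$$T=\bigcup_{p\in G}S_p,\qquad b_\xi=\bigcup\{f_p(\xi):p\in G,\ \xi\in\mathrm{dom}f_p\}\quad(\xi<\lambda).$$
By Lemma 6, $Q$ preserves cardinals and adds no $\omega$-sequences of ordinals; in particular $\omega^{<\omega_1}$ is the same in $V$ and $V[G]$. If $p\in G$, then
$$T\cap\omega^{\le\alpha_p}=S_p.\tag{3}$$
Indeed, let $q\in G$ and take $r\in G$ below both; then $S_q\cap\omega^{\le\alpha_p}\subset S_r\cap\omega^{\le\alpha_p}=S_p$. So every $p$ forces (3), and it forces $b_\xi\restriction\alpha_p=f_p(\xi)$ for $\xi\in\mathrm{dom}f_p$. Since the heights $\alpha_p$, $p\in G$, are unbounded in $\omega_1$, the tree $T\subset\omega^{<\omega_1}$ has height $\omega_1$ and countable levels, so $|T|=\omega_1$. Given $t\in T$, take $p\in G$ with $\alpha_p>\mathrm{dom}\,t$; then $t\in S_p$ and all $t^\frown n$ are in $S_p\subset T$. So (T1) holds in $V[G]$. Finally, by the density statements in Lemma 6 each $b_\xi$ is defined on all of $\omega_1$, is a cofinal branch of $T$, and $b_\xi\ne b_\eta$ for $\xi\ne\eta$.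

## Every cofinal branch of $T$ in $V[G]$ is some $b_\xi$

This gives (T2) in $V[G]$. It also lets us index all branches by $\lambda$, which the argument for (T3) needs.

**Lemma 7.** In $V[G]$ every cofinal branch of $T$ is $b_\xi$ for some $\xi<\lambda$.

*Proof.* Otherwise some $p_0$ forces that $\dot B$ is a cofinal branch different from all $b_\xi$. The plan is to build a decreasing sequence that decides longer and longer parts of $\dot B$ and also decides where $\dot B$ leaves each branch mentioned so far. Then at the limit level we are free to leave the limit of $\dot B$ out of the tree.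

Let $\dot\delta_\xi$ name the least $\delta$ with $\dot B(\delta)\ne b_\xi(\delta)$. Choose $p_{n+1}\le p_n$ with $\alpha_{p_{n+1}}>\alpha_{p_n}$ such that:

* $p_{n+1}$ decides $\dot B\restriction\alpha_{p_n}$, say as $\beta_n$;
* for each $\xi\in\mathrm{dom}f_{p_n}$, $p_{n+1}$ decides $\dot\delta_\xi$, say as $\delta_\xi$, and $\delta_\xi<\alpha_{p_{n+1}}$.

This is possible: $\dot B\restriction\alpha_{p_n}$ and $(\dot\delta_\xi:\xi\in\mathrm{dom}f_{p_n})$ are coded by countable sequences of ordinals, so they are forced to be in $V$ and some extension of $p_n$ decides them; the countably many values $\delta_\xi$ are bounded below $\omega_1$, and we extend further to a larger height.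

The $\beta_n$ extend each other, since $p_{n+2}$ forces both $\beta_n$ and $\beta_{n+1}$ to be restrictions of $\dot B$. Let $\alpha=\sup_n\alpha_{p_n}$ and $\beta=\bigcup_n\beta_n\in\omega^\alpha$. Let $\xi\in\mathrm{dom}f_{p_n}$. The condition $p_{n+2}$ forces $\dot B\restriction\alpha_{p_{n+1}}=\beta_{n+1}\subset\beta$, $b_\xi\restriction\alpha_{p_{n+1}}=f_{p_{n+1}}(\xi)$, and $\dot B(\delta_\xi)\ne b_\xi(\delta_\xi)$, where $\delta_\xi<\alpha_{p_{n+1}}$. So $\beta(\delta_\xi)\ne f_{p_{n+1}}(\xi)(\delta_\xi)$, and hence $\beta\ne\bigcup_mf_{p_m}(\xi)$. This holds for all $\xi\in\bigcup_n\mathrm{dom}f_{p_n}$, so Lemma 5 gives $p_\omega$ of height $\alpha$ below all $p_n$ with $\beta\notin S_{p_\omega}$. By (3), $p_\omega$ forces $\beta\notin T$. But $p_\omega$ also forces $\dot B\restriction\alpha=\beta$, and $\dot B\restriction \alpha\in T$. This is a contradiction. $\square$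

## Rerouting a branch through a dense set

**Lemma 8.** In $V[G]$, if $F\subset T$ is dense in $T$, then at most $\omega_1$ cofinal branches of $T$ miss $F$.

*Proof.*

**Step 1: the branches involved in a name for $F$.** We collect all indices that the description of $F$ uses. By the maximal principle there is a name $\dot F$ for $F$ such that every condition forces "$\dot F$ is a dense subset of $\dot T$" (let $\dot F$ denote the given set if it is a dense subset of $T$, and $T$ otherwise). For $t\in\omega^{<\omega_1}$ let $A_t$ be a maximal antichain of conditions deciding "$t\in\dot F$"; since the conditions that decide this are dense, $A_t$ is a maximal antichain in $Q$. Let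
$$I=\bigcup\{\mathrm{dom}f_r:r\in A_t,\ t\in\omega^{<\omega_1}\}.$$
There are $\omega_1$ many $t$, each $A_t$ has size $\le\omega_1$ by the $\omega_2$-c.c., and each $\mathrm{dom}f_r$ is countable. So $|I|\le\omega_1$. By Lemma 7 it suffices to show that $b_\xi$ does not miss $F$ when $\xi\in\lambda\setminus I$.

**Step 2: forget $\xi$ and find a node of $F$.** Suppose $p$ forces that $b_\xi$ misses $\dot F$, where $\xi\notin I$. By Lemma 6 we may assume $\xi\in\mathrm{dom}f_p$. Let $s=f_p(\xi)$, and let
$$p'=\bigl(S_p,\ f_p\restriction(\mathrm{dom}f_p\setminus\{\xi\})\bigr),$$
which is a condition. It forces $s\in\dot T$, and $\dot F$ is forced to be dense, so there are $q\le p'$ and $t\supset s$ with $q\Vdash t\in\dot F$. Extending $q$, we may assume $\alpha_q\ge\mathrm{dom}\,t$; since $q\Vdash t\in\dot T$, (3) gives $t\in S_q$.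

We would like to route $b_\xi$ through $t$. We cannot simply do so below $q$: the condition $q$ may already have routed $\xi$ elsewhere, and $q\Vdash t\in\dot F$ might depend on that. This is what $A_t$ is for.

**Step 3: reroute.** Let $r\in A_t$ be compatible with $q$, and let $q'\le q,r$. Since $r$ decides "$t\in\dot F$" and $q'\le r$ forces $t\in\dot F$, we have $r\Vdash t\in\dot F$. As $t\in S_q\subset S_{q'}$, we can choose $u\in S_{q'}\cap\omega^{\alpha_{q'}}$ with $u\supset t$. Put
$$q''=\bigl(S_{q'},\ f_{q'}\restriction(\mathrm{dom}f_{q'}\setminus\{\xi\})\cup\{(\xi,u)\}\bigr).$$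
This is a condition. It is no longer below $q$ in general, but:

* $q''\le r$: the trees are as in $q'\le r$, and $\xi\notin I\supset\mathrm{dom}f_r$, so $f_{q''}$ and $f_{q'}$ agree on $\mathrm{dom}f_r$;
* $q''\le p$: on $\mathrm{dom}f_p\setminus\{\xi\}$ and for the trees this follows from $q'\le q\le p'$, and $f_{q''}(\xi)\restriction\alpha_p=u\restriction\alpha_p=s=f_p(\xi)$ because $u\supset t\supset s$ and $\mathrm{dom}\,s=\alpha_p$.

From the first, $q''\Vdash t\in\dot F$. Also $q''\Vdash t\subset u\subset b_\xi$. So $q''$ forces that $b_\xi$ does not miss $\dot F$. As $q''\le p$, this contradicts the choice of $p$. $\square$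

## Adding $\theta$ Cohen reals

By now (T1)–(T3) hold in $V[G]$, but $V[G]\models CH$. Let $H$ be $\mathrm{Fn}(\theta,2)$-generic over $V[G]$ and $W=V[G][H]$. By c.c.c., cardinals are preserved. Since $Q$ adds no $\omega$-sequences of ordinals, $\theta^\omega=\theta$ still holds in $V[G]$. Hence $\mathfrak c=\theta$ in $W$: the generic gives $\theta$ distinct reals, and there are at most $(\theta^\omega)^\omega=\theta$ nice names for subsets of $\omega$, since antichains in $\mathrm{Fn}(\theta,2)$ are countable and $|\mathrm{Fn}(\theta,2)|=\theta$. (T1) clearly remains true in $W$, since $T$ is the same set and $\omega_1$ is the same. It remains to preserve (T2) and (T3).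

**Lemma 9.** Every cofinal branch of $T$ in $W$ is in $V[G]$.

*Proof.* Work in $V[G]$ and let $p\in\mathrm{Fn}(\theta,2)$ force that $\dot B$ is a cofinal branch of $T$. We find $r\le p$ that forces $\dot B$ to be a branch of $V[G]$; as $p$ is arbitrary, this suffices by density. For $\alpha<\omega_1$ choose $p_\alpha\le p$ and $s_\alpha\in T\cap\omega^\alpha$ with $p_\alpha\Vdash\dot B\restriction\alpha=s_\alpha$. By the $\Delta$-system lemma there is an uncountable $Z\subset\omega_1$ such that the sets $\mathrm{dom}\,p_\alpha$ $(\alpha\in Z)$ form a $\Delta$-system and all $p_\alpha$, $\alpha\in Z$, have the same restriction $r$ to the root (there are only finitely many functions from the root to $2$). Since $p\subset p_\alpha$ for all $\alpha$, we have $p\subset r$.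

For $\alpha,\alpha'\in Z$ the conditions $p_\alpha,p_{\alpha'}$ are compatible, and a common extension forces $s_\alpha$ and $s_{\alpha'}$ to be restrictions of $\dot B$; so they are comparable. Hence $B^*=\bigcup_{\alpha\in Z}s_\alpha\in\omega^{\omega_1}$ is a cofinal branch of $T$ in $V[G]$. If $r$ does not force $\dot B=B^*$, some $q\le r$ and $\gamma<\omega_1$ satisfy $q\Vdash\dot B(\gamma)\ne B^*(\gamma)$. The domains of $p_\alpha\setminus r$, $\alpha\in Z$, are pairwise disjoint, so only finitely many of them meet $\mathrm{dom}\,q$; pick $\alpha\in Z$ with $\alpha>\gamma$ and $\mathrm{dom}(p_\alpha\setminus r)\cap\mathrm{dom}\,q=\emptyset$. As $q\supset r$, $q\cup p_\alpha$ is a condition, and it forces $\dot B\restriction\alpha=s_\alpha\subset B^*$, hence $\dot B(\gamma)=B^*(\gamma)$. This is a contradiction. So $r\Vdash\dot B=B^*$. $\square$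

**Lemma 10.** In $W$, if $F\subset T$ is dense in $T$, then at most $\omega_1$ cofinal branches of $T$ miss $F$.

*Proof.* We cover the branches missing $F$ by $\omega_1$ sets, each of them controlled by Lemma 8 applied to a dense set in $V[G]$.

**Step 1: only $\omega_1$ coordinates matter.** Since $|T|=\omega_1$, a nice name for $F$ uses $\omega_1$ countable antichains, hence mentions at most $\omega_1$ coordinates. So there is $J\subset\theta$ in $V[G]$ with $|J|\le\omega_1$ and $F\in V[G][H_J]$. Let $\dot F$ be an $\mathrm{Fn}(J,2)$-name for $F$ and let $p_0\in H_J$ force that $\dot F$ is a dense subset of $T$.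

**Step 2: dense sets in $V[G]$.** For $p\le p_0$ in $\mathrm{Fn}(J,2)$ let
$$F_p=\{t\in T:\exists q\in\mathrm{Fn}(J,2),\ q\le p,\ q\Vdash t\in\dot F\}.$$
This set is in $V[G]$ by definability of forcing. It is dense in $T$: given $t\in T$, $p$ forces that $t$ has an extension in $\dot F$, so some $q\le p$ and some $u\supset t$ satisfy $q\Vdash u\in\dot F$, and $u\in F_p$. By Lemma 8, at most $\omega_1$ cofinal branches in $V[G]$ miss $F_p$.

**Step 3: covering.** Let $B\in W$ be a cofinal branch that misses $F$. By Lemma 9, $B\in V[G]$. So some $p\in H_J$ with $p\le p_0$ forces "$B$ misses $\dot F$". Then $B$ misses $F_p$: if $B\restriction\alpha\in F_p$, some $q\le p$ would force $B\restriction\alpha\in\dot F$. As $|\mathrm{Fn}(J,2)|\le\omega_1$, there are at most $\omega_1\cdot\omega_1=\omega_1$ such $B$. $\square$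

*Proof of Theorem 1.* In $W$, $\mathfrak c=\theta\ge\omega_2>\omega_1$ and $\lambda>\theta=\mathfrak c$. The tree $T$ satisfies (T1); it has exactly $\lambda$ cofinal branches by Lemmas 7 and 9, because the $b_\xi$, $\xi<\lambda$, are distinct; and it satisfies (T3) by Lemma 10. Lemma 4, applied in $W$, gives $X=X(T)$ and $Y$. The subspace $Y$ is regular as a subspace of a compact Hausdorff space. $\blacksquare$

## The bound $|X|\le2^{<\mathfrak c}$

We turn to Theorem 2. The engine is a covering lemma.

**Lemma 11 (Šapirovskiĭ).** Let $Z\subset X$, let all discrete subsets of $X$ have size $<\mathfrak c$, and for $z\in Z$ let $U_z\ni z$ be open. Then there are a discrete $D\subset Z$ and $E\subset Z$ with $|D|,|E|<\mathfrak c$ and $Z\subset\overline D\cup\bigcup_{z\in E}U_z$.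

*Proof.* Choose recursively, as long as possible,
$$x_\alpha\in Z\setminus\Bigl(\overline{\{x_\beta:\beta<\alpha\}}\cup\bigcup_{\beta<\alpha}U_{x_\beta}\Bigr).$$
The points chosen are distinct, so the recursion stops. Let $D=E$ be the set of chosen points. The open set $U_{x_\alpha}\setminus\overline{\{x_\beta:\beta<\alpha\}}$ contains $x_\alpha$; it contains no $x_\gamma$ with $\gamma<\alpha$, and no $x_\gamma$ with $\gamma>\alpha$, since $x_\gamma\notin U_{x_\alpha}$. So $D$ is discrete and $|D|<\mathfrak c$. That the recursion stopped means $Z\subset\overline D\cup\bigcup_{z\in E}U_z$. $\square$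

We also use elementary submodels. For a large regular cardinal $\chi$, $H(\chi)$ is the set of all sets of hereditary size $<\chi$, and $M\prec H(\chi)$ means that $M$ and $H(\chi)$ satisfy the same formulas with parameters in $M$. We need one standard fact: if $P\in M$, $|P|\le\kappa$ and $\kappa+1\subset M$, then $P\subset M$. This is trivial if $P=\emptyset$; otherwise, by elementarity some surjection $h:\kappa\to P$ is in $M$, and $h(i)\in M$ for every $i\in\kappa\subset M$.

*Proof of the inequality in Theorem 2.* Let $\kappa=2^{<\mathfrak c}$; then $\kappa\ge2^\omega=\mathfrak c$. Let $\mathfrak c$ be regular and let $X$ be as in the theorem, with topology $\tau$.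

**Step 1: $\kappa^\mu=\kappa$ for every cardinal $0<\mu<\mathfrak c$.** This is what allows small closed submodels. If $\kappa=2^\nu$ for some $\nu<\mathfrak c$, which we may take infinite, then $\kappa^\mu=2^{\nu\mu}\le\kappa$, since $\nu\mu<\mathfrak c$. Otherwise $2^\nu<\kappa$ for all $\nu<\mathfrak c$. Then $\mathfrak c$ is not a successor cardinal, and $\nu\mapsto2^\nu$ is a nondecreasing map from the cardinals below $\mathfrak c$, cofinal in $\kappa$ and with all values below $\kappa$. Hence $\mathrm{cf}(\kappa)=\mathrm{cf}(\mathfrak c)=\mathfrak c>\mu$. So every function $\mu\to\kappa$ is bounded by some $2^\nu$ with $\nu<\mathfrak c$, and $\kappa^\mu\le\sum_{\nu<\mathfrak c}(2^\nu)^\mu\le\mathfrak c\cdot\kappa=\kappa$. In particular, a set of size $\kappa$ has at most $\kappa$ subsets of size $<\mathfrak c$.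

**Step 2: every singleton is the intersection of at most $\kappa$ open sets.** Let $y\in X$. For $x\ne y$ choose, using the Hausdorff property, an open $U_x\ni x$ with $y\notin\overline{U_x}$. Lemma 11 for $Z=X\setminus\{y\}$ gives $D,E$. Then $\{y\}$ is the intersection of the open sets $X$, $X\setminus\overline{U_x}$ $(x\in E)$ and $X\setminus\{z\}$ $(z\in\overline D\setminus\{y\})$: each contains $y$, and every $x\ne y$ lies in $\overline D$ or in some $U_{x'}$, $x'\in E$. Since $|E|<\mathfrak c$ and $|\overline D|\le\kappa$, there are at most $\kappa$ of these sets.

**Step 3: a closed elementary submodel.** For a large regular $\chi$ we take $M\prec H(\chi)$ with $X,\tau\in M$, $\kappa+1\subset M$, $|M|=\kappa$ and $[M]^{<\mathfrak c}\subset M$, where $[M]^{<\mathfrak c}$ is the set of subsets of $M$ of size $<\mathfrak c$. To get it, build an increasing chain $(M_i)_{i<\mathfrak c}$ of elementary submodels of size $\kappa$ with $X,\tau\in M_0$, $\kappa+1\subset M_0$ and $[M_i]^{<\mathfrak c}\subset M_{i+1}$, taking unions at limits; this is possible because $|[M_i]^{<\mathfrak c}|\le\kappa$ by Step 1 and $\mathfrak c\le\kappa$. Let $M=\bigcup_{i<\mathfrak c}M_i$.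 As $\mathfrak c$ is regular, a subset of $M$ of size $<\mathfrak c$ is contained in some $M_i$ and so belongs to $M_{i+1}\subset M$.

**Step 4: $X\subset M$.** This gives $|X|\le\kappa$. Suppose $p\in X\setminus M$. For $y\in X\cap M$, Step 2 and elementarity give $\mathcal P_y\in M$ with $\mathcal P_y\subset\tau$, $|\mathcal P_y|\le\kappa$ and $\bigcap\mathcal P_y=\{y\}$. By the fact above, $\mathcal P_y\subset M$. As $p\ne y$, choose $U_y\in\mathcal P_y$ with $p\notin U_y$; then $U_y\in M$. Apply Lemma 11 to $Z=X\cap M$: there are $D,E\subset X\cap M$ of size $<\mathfrak c$, with $D$ discrete and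
$$X\cap M\subset C:=\overline D\cup\bigcup_{y\in E}U_y .$$
Now $D$ and $\{(y,U_y):y\in E\}$ are subsets of $M$ of size $<\mathfrak c$, so they belong to $M$, and hence $C\in M$. Every element of $X$ that is in $M$ belongs to $C$, so by elementarity $X\subset C$. But $\overline D\in M$ and $|\overline D|\le\kappa$, so $\overline D\subset M$ and $p\notin\overline D$; and $p\notin U_y$ for all $y\in E$. So $p\notin C$, a contradiction. $\blacksquare$

## When $2^{<\mathfrak c}=\mathfrak c$, and when the bound is attained

*Proof of the consequence.* Let $2^{<\mathfrak c}=\mathfrak c$. Then $\mathfrak c$ is regular: if $\mu=\mathrm{cf}(\mathfrak c)<\mathfrak c$, then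
$$\mathfrak c<\mathfrak c^\mu=2^{\omega\mu}=2^\mu\le2^{<\mathfrak c}=\mathfrak c,$$
where the first inequality is König's theorem, a contradiction. So the inequality just proved applies. A Hausdorff space with all discrete sets of size $<\mathfrak c$ and closures of discrete sets of size $\le\mathfrak c=2^{<\mathfrak c}$ has size $\le2^{<\mathfrak c}=\mathfrak c$. Hence there is no Hausdorff example, and since always $2^{<\mathfrak c}\ge\mathfrak c$, every example, in any model, satisfies $2^{<\mathfrak c}>\mathfrak c$. CH gives $2^{<\mathfrak c}=\mathfrak c$ trivially, and MA gives it by the Martin–Solovay theorem ($2^\nu=\mathfrak c$ for infinite $\nu<\mathfrak c$). So this contains Alas' result. $\blacksquare$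

*Proof that the bound is attained.* Let $V\models GCH$, $\theta=\omega_2$, $\lambda>\omega_2$ and $\mathrm{cf}(\lambda)>\omega_1$. Note $\omega_2^\omega=\omega_2$ by GCH, so Theorem 1 applies. We compute $2^{\omega_1}$ in $V[G]$ and then in $W$.

**Step 1: $2^{\omega_1}=\lambda$ in $V[G]$.** By GCH and $\mathrm{cf}(\lambda)>\omega_1$, we have $\lambda^\omega=\lambda^{\omega_1}=\lambda$ in $V$. A condition of $Q$ consists of one of $\omega_1$ many sets $S$ and a countable partial function from $\lambda$ to $S$, so $|Q|=\lambda$. By the $\omega_2$-c.c., antichains have size $\le\omega_1$, so there are at most $(\lambda^{\omega_1})^{\omega_1}=\lambda$ nice names for subsets of $\omega_1$, and $2^{\omega_1}\le\lambda$ in $V[G]$. Conversely, $T$ has size $\omega_1$ and $\lambda$ cofinal branches, each of which is coded by a subset of $T$; so $2^{\omega_1}\ge\lambda$.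

**Step 2: $2^{\omega_1}=\lambda$ in $W$.** Compute in $V[G]$: antichains of $\mathrm{Fn}(\omega_2,2)$ are countable, so the number of nice names for subsets of $\omega_1$ is at most
$$(\omega_2^\omega)^{\omega_1}=\omega_2^{\omega_1}\le\lambda^{\omega_1}=(2^{\omega_1})^{\omega_1}=2^{\omega_1}=\lambda .$$
So $2^{\omega_1}\le\lambda$ in $W$, and again the $\lambda$ branches of $T$ give equality.

Thus in $W$ we have $\mathfrak c=\omega_2$, which is regular, and $|X|=\lambda=2^{\omega_1}=2^{<\mathfrak c}$. The space $X$ satisfies the hypotheses of Theorem 2, because closures of discrete sets have size $\le\mathfrak c\le2^{<\mathfrak c}$. $\blacksquare$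

## Compact spaces: a discrete set with closure of size at least $\mathfrak c$

In $Y$ the closures of discrete sets have size $\le\omega_1<\mathfrak c$. Proposition 3 says that this cannot happen in a compact space with more than $\mathfrak c$ points. Recall that a space is *scattered* if every nonempty subspace has an isolated point, and *crowded* if it has no isolated points. For example, the ordinal $\omega+1$ is scattered, and the rationals are crowded. The proof imitates the opening example: it finds something like the points $x_s$, $s\in2^{<\omega}$, in every compact space that is not scattered.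

*Proof of Proposition 3.* Let $X$ be compact Hausdorff with $|X|>\mathfrak c$.

**Step 1: the scattered case.** If $X$ is scattered, every nonempty open set has a point isolated in it, which is then isolated in $X$. So the isolated points form a dense discrete set, whose closure $X$ has size $>\mathfrak c$.

**Step 2: a binary scheme in the other case.** If $X$ is not scattered, it has a nonempty crowded subset; its closure $K$ is again crowded, and compact. We build nonempty sets $U_s$ open in $K$ and points $d_s\in U_s$ for $s\in2^{<\omega}$. Put $U_\emptyset=K$. Given $U_s$, which is infinite because $K$ is crowded, choose three distinct points in it, let $d_s$ be one of them, and choose open sets $U_{s^\frown0},U_{s^\frown1}$ around the other two with disjoint closures contained in $U_s\setminus\{d_s\}$. This is possible because $K$ is Hausdorff and regular.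

**Step 3: $D=\{d_s:s\in2^{<\omega}\}$ is discrete.** The set $U_s\setminus(\overline{U_{s^\frown0}}\cup\overline{U_{s^\frown1}})$ is a neighborhood of $d_s$ in $K$. It contains no other $d_t$:

* if $t$ properly extends $s$, then $d_t\in U_t\subset U_{s^\frown0}\cup U_{s^\frown1}$;
* if $t$ is a proper initial segment of $s$, then $U_s\subset U_t\setminus\{d_t\}$, so $d_t\notin U_s$;
* if $t$ and $s$ are incomparable, then $U_t\cap U_s=\emptyset$, so $d_t\notin U_s$.

In particular the $d_s$ are distinct, and $D$ is a discrete subset of $X$.

**Step 4: $|\overline D|\ge\mathfrak c$.** Let $B\in2^\omega$. The set $\{d_{B\restriction n}:n\in\omega\}$ is infinite, so it has an accumulation point in the compact space $K$. For each $m$, all but finitely many of the $d_{B\restriction n}$ lie in $U_{B\restriction m}$, so this point lies in $\bigcap_n\overline{U_{B\restriction n}}$. If $B\ne B'$ first differ at $n$, then $\overline{U_{B\restriction(n+1)}}$ and $\overline{U_{B'\restriction(n+1)}}$ are disjoint, so the accumulation points for different $B$ are different. All of them are in $\overline D$, and hence $|\overline D|\ge\mathfrak c$. $\blacksquare$
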